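# Burnt pancake graphs: missing integers in the spectrum and the growth of the least eigenvalue

## 1. Eight stacks on a circle, and the integers in a spectrum

Take two pancakes, labeled 1 and 2, each burnt on one side. A stack is a word such as $2\,\overline{1}$, read from the top, where the bar (a minus sign) records that the pancake lies burnt side up. With a spatula we may lift the top $i$ pancakes and turn this small pile over: the order of the $i$ pancakes is reversed and each of them is flipped. Call this move $r_i$. Starting from $12$ and applying $r_1,r_2,r_1,r_2,\dots$ we get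
$$12\to\overline12\to\overline21\to21\to\overline1\,\overline2\to1\overline2\to2\overline1\to\overline2\,\overline1\to12 .$$
All $2^2\cdot 2!=8$ stacks appear once. So the graph whose vertices are the stacks and whose edges are the moves is the cycle of length 8. The eigenvalues of its adjacency matrix are $2\cos(\pi k/4)$, $0\le k\le 7$, that is,
$$2,\ \sqrt2,\ \sqrt2,\ 0,\ 0,\ -\sqrt2,\ -\sqrt2,\ -2 .$$
The integers in the spectrum are $2,0,-2$, and $1,-1$ are missing. For one pancake the graph is a single edge, with eigenvalues $1,-1$.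

What happens for more pancakes? Let us fix the general notation.

**Definition (signed permutations).** For integers $a<b$ let $[a,b]=\{a,a+1,\dots,b\}$, and write $\overline k=-k$. The hyperoctahedral group $B_n$, of order $2^nn!$, is the group under composition of all bijections $\sigma$ of $\{-n,\dots,-1,1,\dots,n\}$ with $\sigma(-i)=-\sigma(i)$. We write $\sigma=\sigma_1\cdots\sigma_n$ with $\sigma_i=\sigma(i)$.

**Definition (burnt pancake graph).** For $1\le i\le n$ put
$$r_i(\sigma_1\cdots\sigma_n)=\overline{\sigma_i}\,\overline{\sigma_{i-1}}\cdots\overline{\sigma_1}\,\sigma_{i+1}\cdots\sigma_n .$$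
The graph $\mathbb{BP}_n$ has vertex set $B_n$ and edges $(\sigma,r_i(\sigma))$, $\sigma\in B_n$, $1\le i\le n$. It is a simple $n$-regular graph. Its set of adjacency eigenvalues is denoted $\mathrm{sp}(\mathbb{BP}_n)$, and $\lambda_n$ is the least eigenvalue.

So $\lambda_1=-1$ and $\lambda_2=-2$. By $n$-regularity all eigenvalues lie between $-n$ and $n$. It is quoted in our source, Saúl A. Blanco and Charles Buehrle, "Some integer values in the spectra of burnt pancake graphs", arXiv:2408.05349 (2024), that for $n\ge3$ the spectrum contains every integer in $\{0,1,\dots,n\}\setminus\{\lfloor n/2\rfloor\}$. The question comes from the same source.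

**Conjecture.** $[\overline{(n-1)},n]\subset\mathrm{sp}(\mathbb{BP}_n)$ for all $n\ge3$; that is, every integer $k$ with $-(n-1)\le k\le n$ is an eigenvalue of $\mathbb{BP}_n$.

We shall prove that the conjecture is false, in two ways. It fails at $n=3$, where $1$ is missing. And it fails at the negative end for every $n\ge7$: then $-(n-1)$ is not an eigenvalue, and the number of missing integers grows linearly in $n$. The first failure is a computation. The second rests on one inequality, that $\lambda_n/n$ is nondecreasing in $n$, together with the exact value of $\lambda_4$.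

## 2. The adjacency operator split by representations of $B_n$

Let $\varrho_i\in B_n$ be given by $\varrho_i(j)=-(i+1-j)$ for $1\le j\le i$ and $\varrho_i(j)=j$ for $j>i$. Then $(\sigma\varrho_i)_j=-\sigma_{i+1-j}$ for $j\le i$, so $r_i(\sigma)=\sigma\varrho_i$; and $\varrho_i^2=1$. The adjacency operator on functions $f:B_n\to\mathbb R$ is therefore
$$Rf(\sigma)=\sum_{i=1}^n f(\sigma\varrho_i). \tag{1}$$
The maps $f\mapsto f(\,\cdot\,g)$ form the right regular representation of $B_n$. It contains every irreducible complex representation $\rho$ (which we take unitary), and only these. Hence $\mathrm{sp}(\mathbb{BP}_n)$ is the union over the irreducible $\rho$ of the spectra of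
$$M_\rho=\sum_{i=1}^n\rho(\varrho_i),\qquad\text{and we put } N_\rho=-M_\rho .$$
These operators are self-adjoint since $\varrho_i^{-1}=\varrho_i$. For self-adjoint $N$, "$N\le t$" means that all its eigenvalues are at most $t$. Thus $-\lambda_n$ is the largest eigenvalue of all the $N_\rho$. If $W$ is any representation, the spectrum of $M_W$ is the union of those of its irreducible constituents, so reducible $W$ may be used too.

**Linear characters.** For $g\in B_n$ let $|g|\in S_n$ be the underlying permutation, $\varepsilon(g)=\prod_p\mathrm{sign}\,g(p)$ and $\mathrm{sgn}(g)=\mathrm{sgn}|g|$. Both are homomorphisms; for $\varepsilon$ use $\mathrm{sign}\,gh(p)=\mathrm{sign}\,h(p)\cdot\mathrm{sign}\,g(|h|(p))$. Put $\pi_i=|\varrho_i|$, so $\pi_i(p)=i+1-p$ for $p\le i$ and $\pi_i(p)=p$ for $p>i$. For a linear character $\chi$ write $\chi_i=\chi(\varrho_i)$. Then $\varepsilon_i=(-1)^i$ and $\mathrm{sgn}_i=(-1)^{i(i-1)/2}$. Below, $\chi$ always runs over $1,\varepsilon,\mathrm{sgn},\varepsilon\,\mathrm{sgn}$.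

**Two $n$-dimensional representations.** Let $U=\mathbb R^n$ with $g e_p=e_{|g|(p)}$, and let $V=\mathbb R^n$ with $ge_p=e_{g(p)}$, where $e_{-p}=-e_p$. The element $\varrho_i$ sends coordinate $p$ to $q$ in two ways: either $p=q>i$, with sign $+$, or $p,q\le i$ and $i=p+q-1$, with sign $-$. Only $V$ sees the sign. Writing $[\,\cdot\,]$ for $1$ or $0$ according as the condition holds or not, we read off, for $p\ne q$:
$$U\otimes\chi:\quad M_{pp}=\sum_{i<p}\chi_i+[2p-1\le n]\chi_{2p-1},\qquad M_{pq}=[p+q-1\le n]\,\chi_{p+q-1}; \tag{2}$$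
$$V\otimes\chi:\quad M_{pp}=\sum_{i<p}\chi_i-[2p-1\le n]\chi_{2p-1},\qquad M_{pq}=-[p+q-1\le n]\,\chi_{p+q-1}. \tag{3}$$

As an example let $n=2$. The four characters give $M=2,\ -1+1=0,\ 1-1=0,\ -1-1=-2$, and $V$ gives $M=\begin{pmatrix}-1&-1\\-1&1\end{pmatrix}$ with eigenvalues $\pm\sqrt2$. Since $V$ has dimension 2 it counts twice in the regular representation, and we recover the eight eigenvalues of the 8-cycle.

**A criterion for irreducibility.** Let $A=\{a\in B_n:|a|=1\}$ be the group of sign changes; $B_n=A\cdot S_n$, where $S_n$ is the subgroup of elements with all signs positive. For $S\subset[1,n]$ and a complex representation $W$ let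
$$W_S=\Big\{v\in W:\ av=\prod_{p\in S}\mathrm{sign}\,a(p)\cdot v\ \text{ for all } a\in A\Big\}.$$
The group $A$ is abelian of exponent 2, so every $A$-invariant subspace is the direct sum of its intersections with the $W_S$. Moreover $gW_S=W_{|g|S}$: for $v\in W_S$ we have $agv=g(g^{-1}ag)v$, and $g^{-1}ag\in A$ has sign $\mathrm{sign}\,a(|g|(p))$ at $p$. In particular $S_T\times S_{T^c}\subset S_n$ acts on $W_T$.

**Lemma 1.** Let $|T|=k$. Suppose $W=\bigoplus_{|S|=k}W_S$ and $S_T\times S_{T^c}$ acts irreducibly on $W_T\neq 0$. Then $W$ is irreducible, and its isomorphism class determines $k$ and the class of $W_T$.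

*Proof.* Let $W'\ne0$ be a subrepresentation. Then $W'=\bigoplus (W'\cap W_S)$, and some $W'\cap W_S$ is nonzero. Choosing $g$ with $|g|S=T$ we get $W'\cap W_T\ne0$. This space is invariant under $S_T\times S_{T^c}$, so it equals $W_T$. Applying $B_n$, which permutes the $W_S$ transitively, gives $W'=W$. An isomorphism carries each $W_S$ to the corresponding space, which gives the last claim. $\square$

For instance $V$ satisfies the lemma with $k=1$, $V_{\{p\}}=\mathbb Ce_p$, on which $S_{\{p\}^c}$ acts trivially. Tensoring with $\varepsilon$ turns $W_S$ into the space belonging to $S^c$ (since $\varepsilon$ is the product of all signs) and does not change the action of $S_T\times S_{T^c}$; tensoring with $\mathrm{sgn}$ keeps $k$ and twists that action by the sign of the permutation.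

**A comparison lemma.** This is how we shall bound large eigenvalues by hand.

**Lemma 2.** Let $N=(N_{pq})$ be a symmetric operator in block form, let $K$ be a real symmetric matrix with $N_{pp}\le K_{pp}$ and $\|N_{pq}\|\le K_{pq}$ for $p\neq q$, and let $y$ be a vector with positive entries and $Ky\le ty$ entrywise. Then $N\le t$.

*Proof.* Let $v=(v_p)$ and $z_p=\|v_p\|$. By the hypotheses $\langle v,Nv\rangle\le\sum_{p,q}K_{pq}z_pz_q$. For $p\ne q$ we have $K_{pq}\ge0$ and $z_pz_q\le\frac12\big(z_p^2\frac{y_q}{y_p}+z_q^2\frac{y_p}{y_q}\big)$. By the symmetry of $K$ the two halves have the same sum, so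
$$\langle v,Nv\rangle\le\sum_pK_{pp}z_p^2+\sum_{p\ne q}K_{pq}z_p^2\frac{y_q}{y_p}=\sum_pz_p^2\frac{(Ky)_p}{y_p}\le t\|v\|^2 .\qquad\square$$

With $1\times 1$ blocks and $y=(1,\dots,1)$ this says that $N\le\max_p\big(N_{pp}+\sum_{q\ne p}|N_{pq}|\big)$.

## 3. The full spectrum for $n=3$

**Theorem 1.** The integers in $\mathrm{sp}(\mathbb{BP}_3)$ are exactly $-2,-1,0,2,3$. So $1\notin\mathrm{sp}(\mathbb{BP}_3)$ and the conjecture is false. Moreover $\lambda_3=-(1+\sqrt3)$.

**Step 1: list the irreducible representations of $B_3$.** Let $E$ be the 2-dimensional irreducible representation of $S_3$, made into a representation of $B_3$ through $g\mapsto|g|$. Lemma 1 applies with $k=0$ to $1,\mathrm{sgn},E$; with $k=3$ to $\varepsilon,\varepsilon\,\mathrm{sgn},\varepsilon\otimes E$; with $k=1$ to $V$ and $V\otimes\mathrm{sgn}$, where for $T=\{1\}$ the group $S_{\{2,3\}}$ acts on the line trivially, respectively by the sign; and with $k=2$ to $V\otimes\varepsilon$ and $V\otimes\varepsilon\,\mathrm{sgn}$ in the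 same way. These are inequivalent. The squares of the dimensions sum to $4\cdot1+2\cdot4+4\cdot9=48=|B_3|$, so the list is complete.

**Step 2: the characters and $E$.** The values $(\chi_1,\chi_2,\chi_3)$ are $(1,1,1)$ for $1$, $(-1,1,-1)$ for $\varepsilon$, $(1,-1,-1)$ for $\mathrm{sgn}$, $(-1,-1,1)$ for $\varepsilon\,\mathrm{sgn}$. So the characters give the eigenvalues $3,-1,-1,-1$.

We have $\pi_1=1$, $\pi_2=(12)$, $\pi_3=(13)$. On $E$ the identity and the two 3-cycles sum to $0$, so the two 3-cycles sum to $-1$. In $E$, $M=1+(12)+(13)$, and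
$$((12)+(13))^2=2+(12)(13)+(13)(12)=2-1=1 .$$
Since $(12)+(13)$ has trace $0$ on $E$, its eigenvalues are $\pm1$, and $M$ has eigenvalues $2,0$. In $\varepsilon\otimes E$, $M=-1+(12)-(13)$ and $((12)-(13))^2=2+1=3$, again with trace $0$, so $M$ has eigenvalues $-1\pm\sqrt3$.

**Step 3: the four representations $V\otimes\chi$.** By (3),
$$M=\begin{pmatrix}-\chi_1&-\chi_2&-\chi_3\\-\chi_2&\chi_1-\chi_3&0\\-\chi_3&0&\chi_1+\chi_2\end{pmatrix},$$
and, as $\chi_i^2=1$,
$$\det(x-M)=(x+\chi_1)(x-\chi_1+\chi_3)(x-\chi_1-\chi_2)-(x-\chi_1-\chi_2)-(x-\chi_1+\chi_3).$$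
Inserting the four triples gives:

- $\chi=1$: $(x+1)x(x-2)-(x-2)-x=x^3-x^2-4x+2$;
- $\chi=\varepsilon$: $(x-1)x\cdot x-x-x=x(x-2)(x+1)$;
- $\chi=\mathrm{sgn}$: $(x+1)(x-2)x-x-(x-2)=x^3-x^2-4x+2$;
- $\chi=\varepsilon\,\mathrm{sgn}$: $(x-1)(x+2)^2-2(x+2)=(x+2)(x^2+x-4)$.

**Step 4: the integers.** An integer root of $x^3-x^2-4x+2$ would divide 2, but the values at $1,-1,2,-2$ are $-2,4,-2,-2$. The polynomial $x^2+x-4$ has discriminant 17, so it has no integer root, and $-1\pm\sqrt3$ are not integers. The integer eigenvalues are therefore $3,-1$ (characters), $2,0$ (from $E$), $0,2,-1$ (from $V\otimes\varepsilon$) and $-2$ (from $V\otimes\varepsilon\,\mathrm{sgn}$). The value $1$ does not occur.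

**Step 5: the least eigenvalue.** For $x\le-2$ the derivative $3x^2-2x-4$ is at least $12$, and $x^3-x^2-4x+2$ equals $-2$ at $x=-2$, so all its roots exceed $-2$. Also $\frac{-1-\sqrt{17}}2>-1-\sqrt3$, because $(1+2\sqrt3)^2=13+4\sqrt3>17$. So $\lambda_3=-(1+\sqrt3)$. $\square$

As a check, the sum of the squares of all 48 eigenvalues must be the trace of the squared adjacency matrix, $48\cdot3=144$. The characters contribute $9+1+1+1=12$. The representations $E$ and $\varepsilon\otimes E$, each counted twice, contribute $2(4+0)+2\cdot 8=24$. The four cubics have sums of squares of roots $9,5,9,13$, each counted three times, which is $108$. The total is $144$.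

Notice that $1=\lfloor3/2\rfloor$ is precisely the integer that the quoted positive result leaves out for $n=3$. One might hope that $n=3$ is an accident, so we now look at the negative end, for all large $n$. The aim is to show $\lambda_n>-(n-1)$.

## 4. Cosets of $B_m$ and the loss on long flips

For $f:B_n\to\mathbb R$ put
$$q_k=\sum_{\sigma\in B_n}f(\sigma)f(\sigma\varrho_k),\qquad\text{so that}\qquad \langle f,Rf\rangle=\sum_{k=1}^nq_k . \tag{4}$$

The sensible first attempt is to use what we know about a small $m$. Regard $B_m\subset B_n$ as the subgroup fixing $m+1,\dots,n$. The flips $r_1,\dots,r_m$ preserve each coset $\sigma B_m$ and make it a copy of $\mathbb{BP}_m$, so $q_1+\dots+q_m\ge\lambda_m\|f\|^2$. For the other flips use the Cauchy–Schwarz bound $q_k\ge-\|f\|^2$. This gives $\lambda_n\ge\lambda_m-(n-m)$, that is,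
$$n+\lambda_n\ \ge\ m+\lambda_m .$$
For $m=3$ the right side is $2-\sqrt3\approx0.268$, whereas we need $n+\lambda_n>1$. Taking $m=4$ or $5$ does not help: we shall see in Theorem 3 that $4+\lambda_4<\frac23$, and in Section 10 that $-4\in\mathrm{sp}(\mathbb{BP}_5)$, so $5+\lambda_5\le1$. Even if some larger $m$ gave more than 1, we would get a constant gain and not one that grows with $n$.

The exact place of the loss is the bound $q_k\ge-\|f\|^2$ for the long flips, $k>m$. The small graph has been used for the first $m$ flips only, and nothing prevents, as far as this argument can see, every long flip from being as negative as possible.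

## 5. Gluing pancakes: monotonicity of $\lambda_n/n$

The way out is to make the long flips act like the flips of a small stack. Glue the $n$ pancakes into $m$ blocks. Flipping a whole number of blocks is a long flip of $\mathbb{BP}_n$ which, on the blocks, is a flip of $\mathbb{BP}_m$. If all blocks have equal size $c$ one only sees flips of length divisible by $c$. With unequal blocks the length of the flip depends on which blocks currently lie on top. The point is that this dependence averages out if we average over all block sizes.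

**Theorem 2.** If $m\le n$ then $\dfrac{\lambda_n}{n}\ge\dfrac{\lambda_m}{m}$.

**Step 1: the block map.** The purpose is to place many distorted copies of $\mathbb{BP}_m$ inside $\mathbb{BP}_n$. Let $X$ be the set of $x=(x_1,\dots,x_m)$ of positive integers with $x_1+\dots+x_m\le n$, and put $s_j=x_1+\dots+x_j$, $s_0=0$. Let $w_j$ be the word $(s_{j-1}+1)\cdots s_j$ of length $x_j$, and let $w_{-j}$ be the reversal of $w_j$ with all signs changed. For $\tau\in B_m$ let $\varphi_x(\tau)\in B_n$ have the one-line notation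
$$\varphi_x(\tau)=w_{\tau_1}w_{\tau_2}\cdots w_{\tau_m}\,(s_m+1)\cdots n .$$
Reversing $w_{\tau_1}\cdots w_{\tau_i}$ and changing all signs gives $w_{-\tau_i}\cdots w_{-\tau_1}$. Therefore
$$\varphi_x(r_i\tau)=r_\ell(\varphi_x(\tau))=\varphi_x(\tau)\varrho_\ell,\qquad \ell=\ell_i(x,\tau)=x_{|\tau_1|}+\dots+x_{|\tau_i|}. \tag{5}$$
For example let $m=2$, $n=4$, $x=(2,1)$, so $w_1=12$, $w_2=3$. For $\tau=\overline21$ we have $\varphi_x(\tau)=\overline3\,1\,2\,4$. Then $r_1\tau=21$ goes to $3\,1\,2\,4=r_1(\overline3124)$, and $r_2\tau=\overline12$ goes to $\overline2\,\overline1\,3\,4=r_3(\overline3124)$, in agreement with $\ell_1=x_2=1$ and $\ell_2=3$.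

**Step 2: use the definition of $\lambda_m$ on each copy.** Fix $f:B_n\to\mathbb R$ and $x\in X$. For $\sigma\in B_n$ let $F_\sigma(\tau)=f(\sigma\varphi_x(\tau))$, a function on $B_m$. The inequality $\langle F_\sigma,R_mF_\sigma\rangle\ge\lambda_m\|F_\sigma\|^2$, where $R_m$ is the adjacency operator of $\mathbb{BP}_m$, reads by (5)
$$\sum_{\tau\in B_m}\sum_{i=1}^mf(\sigma\varphi_x(\tau))\,f\big(\sigma\varphi_x(\tau)\varrho_{\ell_i(x,\tau)}\big)\ \ge\ \lambda_m\sum_{\tau\in B_m}f(\sigma\varphi_x(\tau))^2 .$$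

**Step 3: sum over $\sigma$.** This replaces values of $f$ by the numbers $q_k$. For fixed $\tau$ the map $\sigma\mapsto\sigma\varphi_x(\tau)$ is a bijection of $B_n$, so summing over $\sigma\in B_n$ gives
$$\sum_{\tau\in B_m}\sum_{i=1}^mq_{\ell_i(x,\tau)}\ \ge\ \lambda_m\,2^mm!\,\|f\|^2 .$$
Since $\ell_i(x,\tau)$ depends only on $|\tau|\in S_m$, and each element of $S_m$ equals $|\tau|$ for $2^m$ elements $\tau$,
$$\frac1{m!}\sum_{\pi\in S_m}\sum_{i=1}^mq_{x_{\pi(1)}+\dots+x_{\pi(i)}}\ \ge\ \lambda_m\|f\|^2 . \tag{6}$$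

**Step 4: average over the block sizes.** This removes the dependence on $\pi$ and gives every flip the same weight. Average (6) over $x\in X$. For each $\pi$ the map $x\mapsto(x_{\pi(1)},\dots,x_{\pi(m)})$ permutes $X$, so the left side becomes
$$\frac1{|X|}\sum_{x\in X}\sum_{i=1}^mq_{x_1+\dots+x_i}=\frac1{|X|}\sum_{x\in X}\sum_{i=1}^mq_{s_i}.$$
The map $x\mapsto\{s_1,\dots,s_m\}$ is a bijection from $X$ to the $m$-element subsets of $[1,n]$. So this is the average of $\sum_{s\in S}q_s$ over all $m$-element subsets $S$. Each $k\in[1,n]$ lies in a fraction $m/n$ of these subsets, and the average is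
$$\frac mn\sum_{k=1}^nq_k=\frac mn\langle f,Rf\rangle .$$
Thus $\frac mn\langle f,Rf\rangle\ge\lambda_m\|f\|^2$ for every $f$. With $f$ an eigenfunction for $\lambda_n$ we obtain $\lambda_n\ge\frac nm\lambda_m$. $\square$

For $m=2$, $n=3$ one can watch the weights become equal. Here $X=\{(1,1),(1,2),(2,1)\}$. The left side of (6) is $q_1+q_2$ for $x=(1,1)$, and $\frac12(q_1+q_3)+\frac12(q_2+q_3)$ for each of the other two. The average of the three is $\frac23(q_1+q_2+q_3)$.

Already with Theorem 1 this is strong enough: $\lambda_n\ge-\frac{1+\sqrt3}3n$, which exceeds $-(n-1)$ as soon as $n\cdot\frac{2-\sqrt3}3>1$, that is $n>3(2+\sqrt3)=11.19\ldots$. So $-(n-1)\notin\mathrm{sp}(\mathbb{BP}_n)$ for all $n\ge12$. To come down from 12 to 7 we compute $\lambda_4$.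

## 6. The twenty irreducible representations of $B_4$

We apply Lemma 1 for $k=0,\dots,4$. (The general statement, for groups $\{\pm1\}^n\rtimes S_n$, is in Serre, *Linear Representations of Finite Groups*, §8.2, Prop. 25; here we can check everything directly.)

For $k=0$ we have the irreducible representations of $S_4$ pulled back through $g\mapsto|g|$: $1$, $\mathrm{sgn}$, the sum-zero part $U_0$ of $U$, $U_0\otimes\mathrm{sgn}$, and the 2-dimensional representation $(22)$, which is $E$ pulled back through the surjection $S_4\to S_3$ with kernel $\{1,(12)(34),(13)(24),(14)(23)\}$. For $k=4$ we have their products with $\varepsilon$.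

For $k=1$ and $T=\{1\}$ the acting group is $S_{\{2,3,4\}}$. We get $V$ (trivial action on the line $\mathbb Ce_1$), $V\otimes\mathrm{sgn}$ (sign action), and an 8-dimensional representation $Y$: the space of vectors $\sum_{p\ne q}c_{pq}e_{(p,q)}$ with $\sum_qc_{pq}=0$ for each $p$, where
$$g\,e_{(p,q)}=\mathrm{sign}(g(p))\,e_{(|g|p,\,|g|q)} .$$
This is a representation by the rule for $\mathrm{sign}\,gh(p)$ in Section 2. Its weight space for $T=\{1\}$ is the sum-zero space on the three symbols $e_{(1,2)},e_{(1,3)},e_{(1,4)}$, on which $S_{\{2,3,4\}}$ acts by its 2-dimensional irreducible representation. For $k=3$ we have the products of these three with $\varepsilon$.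

For $k=2$ let $F$ be the span of the products $e_pe_q$, $p<q$, in the symmetric square of $V$, and consider $F$, $\Lambda^2V$, $F\otimes\mathrm{sgn}$ and $\Lambda^2V\otimes\mathrm{sgn}$. Each has 1-dimensional spaces $W_S$, $|S|=2$. On $W_T$ the group $S_T\times S_{T^c}$ acts by (trivial, trivial), (sign, trivial), (sign, sign), (trivial, sign), respectively. So these are four inequivalent irreducible representations of dimension 6.

The sum of the squares of the dimensions is
$$2(1+1+9+9+4)+2(16+16+64)+4\cdot36=48+192+144=384=|B_4|,$$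
so the list is complete. For the computation we group it as follows, using $U\otimes\chi=\chi\oplus(U_0\otimes\chi)$:

- (I) the constituents of the four $U\otimes\chi$ (8 irreducibles);
- (II) $(22)$ and $\varepsilon\otimes(22)$;
- (III) the four $V\otimes\chi$;
- (IV) the four representations of dimension 6;
- (V) $Y$ and $\varepsilon\otimes Y$.

The values $(\chi_1,\chi_2,\chi_3,\chi_4)$ are $(1,1,1,1)$ for $1$, $(-1,1,-1,1)$ for $\varepsilon$, $(1,-1,-1,1)$ for $\mathrm{sgn}$, $(-1,-1,1,1)$ for $\varepsilon\,\mathrm{sgn}$. Also $\pi_1=1$, $\pi_2=(12)$, $\pi_3=(13)$, $\pi_4=(14)(23)$.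

## 7. The least eigenvalue for $n=4$

**Theorem 3.** $\lambda_4=-t_4$, where $t_4\in(\frac{10}3,\frac{67}{20})$ is the largest root of $t^3-4t^2+t+4$.

We show that the top eigenvalue of $N=-M$ is $t_4$ in $U\otimes\varepsilon$ and in $U\otimes\varepsilon\,\mathrm{sgn}$, and that $N\le\frac{10}3$ in all other cases.

By (2) and (3), in every $U\otimes\chi$ and $V\otimes\chi$ the off-diagonal entries of $N$ have modulus 1 at the places $12,13,14,23$ (and their transposes) and vanish at $24,34$. The diagonals of $N$ are as follows.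

| | $\chi=1$ | $\chi=\mathrm{sgn}$ | $\chi=\varepsilon$ | $\chi=\varepsilon\,\mathrm{sgn}$ |
|---|---|---|---|---|
| $U\otimes\chi$: $-(\chi_1,\ \chi_1+\chi_3,\ \chi_1+\chi_2,\ \chi_1+\chi_2+\chi_3)$ | $(-1,-2,-2,-3)$ | $(-1,0,0,1)$ | $(1,2,0,1)$ | $(1,0,2,1)$ |
| $V\otimes\chi$: $-(-\chi_1,\ \chi_1-\chi_3,\ \chi_1+\chi_2,\ \chi_1+\chi_2+\chi_3)$ | $(1,0,-2,-3)$ | $(1,-2,0,1)$ | $(-1,0,0,1)$ | $(-1,2,2,1)$ |

When we apply Lemma 2 to these, $K$ has the diagonal of $N$ and the entry $1$ at $12,13,14,23$, so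
$$(Ky)_1=K_{11}y_1+y_2+y_3+y_4,\quad (Ky)_2=y_1+K_{22}y_2+y_3,\quad (Ky)_3=y_1+y_2+K_{33}y_3,\quad (Ky)_4=y_1+K_{44}y_4 .$$

**Step 1: family (I), where $t_4$ appears.** For $\chi=1$ and $\chi=\mathrm{sgn}$ take $y=(1,1,1,1)$. Then $Ky=(2,0,0,-2)$, respectively $(2,2,2,2)$, so $N\le2$.

For $\chi=\varepsilon$, (2) gives $N_{12}=-1$, $N_{13}=1$, $N_{14}=-1$, $N_{23}=-1$. Conjugating by $\mathrm{diag}(1,-1,1,-1)$ makes all of these $+1$:
$$N_\varepsilon=\begin{pmatrix}1&1&1&1\\1&2&1&0\\1&1&0&0\\1&0&0&1\end{pmatrix}.$$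
Its trace is $4$ and the sum of the squares of its entries is $14$, so the sum of its principal $2\times2$ minors is $\frac{4^2-14}2=1$. Its principal $3\times3$ minors on the indices $123,124,134,234$ are
$$-1+1-1=-1,\qquad 2-1-2=-1,\qquad 0-1+0=-1,\qquad 2\cdot 0-1=-1 .$$
Finally $N_\varepsilon(1,-1,1,-1)^T=0$, so its determinant is $0$. Hence the characteristic polynomial is
$$t^4-4t^3+t^2+4t=t\,p(t),\qquad p(t)=t^3-4t^2+t+4 .$$

For $\chi=\varepsilon\,\mathrm{sgn}$, $N_{12}=1$, $N_{13}=N_{14}=N_{23}=-1$. Conjugating by $\mathrm{diag}(1,1,-1,-1)$ makes them all $+1$; the diagonal is $(1,0,2,1)$, and interchanging the indices 2 and 3 gives $N_\varepsilon$. So the eigenvalues are the same.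

Now $p(\frac{10}3)=\frac{1000-1200+90+108}{27}=-\frac2{27}<0$ and $p(\frac{67}{20})=37.595375-44.89+7.35=0.055375>0$. For $t\ge3$ we have $p'(t)=3t^2-8t+1>0$, as $p'(3)=4$ and $p'$ increases for $t\ge\frac43$. So $p$ has exactly one root in $[3,\infty)$; it is the largest root $t_4$ and $\frac{10}3<t_4<\frac{67}{20}$. It exceeds $0$, so it is the top eigenvalue of $N_\varepsilon$.

**Step 2: family (II).** The purpose, here and in the remaining steps, is only to stay below $\frac{10}3$. In $(22)$ the permutations $\pi_1$ and $\pi_4$ act trivially, while $\pi_2,\pi_3$ act as reflections $\tau,\tau'$ with eigenvalues $\pm1$. So $M=2+\tau+\tau'\ge0$ in $(22)$, and $M=-1+\tau-\tau'+1\ge-2$ in $\varepsilon\otimes(22)$. Hence $N\le2$.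

**Step 3: family (III).** For $\chi=1$ and $\chi=\mathrm{sgn}$ take $y=(2,1,1,1)$. Then $Ky=(5,3,1,-1)$, respectively $(5,1,3,3)$. Both are at most $3y=(6,3,3,3)$, so $N\le3$. For $\chi=\varepsilon$ take $y=(1,1,1,1)$: $Ky=(2,2,2,2)$ and $N\le2$. For $\chi=\varepsilon\,\mathrm{sgn}$,
$$M=\begin{pmatrix}1&1&-1&-1\\1&-2&-1&0\\-1&-1&-2&0\\-1&0&0&-1\end{pmatrix}$$
maps
$$(0,1,1,0)\mapsto(0,-3,-3,0),\qquad(0,1,-1,2)\mapsto(0,-1,1,-2),$$
$$(3,1,-1,-1)\mapsto(6,2,-2,-2),\qquad(1,-1,1,1)\mapsto(-2,2,-2,-2).$$
So its eigenvalues are $-3,-1,2,-2$, and $N\le3$.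

**Step 4: family (IV).** Let $\psi_S$ be $e_pe_q$ or $e_p\wedge e_q$ for $S=\{p<q\}$. Then $g\psi_S=\pm\psi_{|g|S}$. The sign is $\prod_{p\in S}\mathrm{sign}\,g(p)$, multiplied for $\Lambda^2V$ by $-1$ if $|g|$ reverses the order of the two elements of $S$, and multiplied by $\mathrm{sgn}(g)$ in the twisted cases.

Diagonal entries: since $\pi_1=1$ and $\mathrm{sgn}_1=1$, the element $\varrho_1$ fixes $\psi_S$ up to the sign $-1$ if $1\in S$ and $+1$ if not. So it contributes $+1$ to $N_{SS}$ if $1\in S$, and $-1$ otherwise. Each $S$ is fixed by exactly one of $\pi_2,\pi_3,\pi_4$: $\pi_2$ fixes $12$ and $34$; $\pi_3$ fixes $13$ and $24$; $\pi_4$ fixes $14$ and $23$. That one contributes $\pm1$. So $N_{SS}\le2$ if $1\in S$, and $N_{SS}\le0$ otherwise.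

Off-diagonal entries: they are $\pm1$ on the pairs
$$13\text{–}23,\ 14\text{–}24\ (\pi_2),\qquad 12\text{–}23,\ 14\text{–}34\ (\pi_3),\qquad 12\text{–}34,\ 13\text{–}24\ (\pi_4),$$
and $0$ elsewhere. Each $S$ occurs in two pairs, and every pair joins a set containing $1$ to a set not containing $1$. Take $y_S=3$ if $1\in S$ and $y_S=2$ if not. With $K_{SS}$ equal to $2$ and $0$ respectively,
$$(Ky)_S=2\cdot3+2\cdot2=10=\tfrac{10}3\cdot3\quad(1\in S),\qquad (Ky)_S=0+2\cdot3=6\le\tfrac{10}3\cdot2\quad(1\notin S).$$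
Lemma 2 gives $N\le\frac{10}3$.

**Step 5: coordinates for family (V).** We want $N$ as a $4\times4$ matrix of $2\times2$ blocks. Let $V_p\subset Y$ be the vectors supported on the $e_{(p,q)}$ with the given $p$, so $Y=V_1\oplus V_2\oplus V_3\oplus V_4$. Identify $V_1$ with $E=\{(x_2,x_3,x_4):x_2+x_3+x_4=0\}$, and $V_p$ with $V_1$ by $e_{(1,q)}\mapsto e_{(p,\pi_p(q))}$; this makes sense because $\pi_p(1)=p$. If $p'=\pi_i(p)$, then $\varrho_i$ maps $V_p$ to $V_{p'}$. The sign is $-1$ if $p\le i$ and $+1$ if $p>i$. In coordinates, $q$ goes to $q'$ with $\pi_{p'}(q')=\pi_i\pi_p(q)$, so $\varrho_i$ acts by the permutation $\pi_{p'}\pi_i\pi_p$ of $\{2,3,4\}$. Write $\tau=(23)$.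

For the diagonal blocks we need the $i$ with $\pi_i(p)=p$. For $p=1$ only $i=1$, with sign $-$ and the identity. For $p=2$: $i=1$ with sign $+$ and the identity, and $i=3$ with sign $-$ and $(12)(13)(12)=(23)$. For $p=3$: $i=1$ with $+$ and the identity, and $i=2$ with $+$ and $(13)(12)(13)=(23)$. For $p=4$: $i=1,2,3$, all with $+$, and the identity, $\pi_4(12)\pi_4=(34)$, $\pi_4(13)\pi_4=(24)$. So in $Y\otimes\chi$ with $\chi\in\{1,\varepsilon\}$ the diagonal blocks of $N$ are
$$\chi_1,\qquad -\chi_1+\chi_3\tau,\qquad -\chi_1-\chi_2\tau,\qquad -\chi_1-\chi_2(34)-\chi_3(24).$$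
For the off-diagonal blocks: $V_1$ and $V_i$ ($i=2,3,4$) are exchanged by $\varrho_i$ alone, with sign $-$ and the permutation $\pi_i\pi_i\pi_1=1$, so $N_{1i}=N_{i1}=\chi_i$. The spaces $V_2,V_3$ are exchanged by $\varrho_4$ alone with sign $-$, and $N_{32}=\chi_4\rho=\rho$ with $\rho=\pi_3\pi_4\pi_2$, which is the 3-cycle $2\to4\to3\to2$. No $\varrho_i$ exchanges $V_4$ with $V_2$ or $V_3$.

**Step 6: the untwisted $Y$.** The three transpositions $(23),(24),(34)$ sum to $0$ on $E$, since the sum is a scalar there by Schur's lemma and has trace $0$. So the diagonal blocks of $N$ are $1$, $-1+\tau$, $-1-\tau$, and $-1-(34)-(24)=-1+\tau$. They are bounded above by $1,0,0,0$. The off-diagonal blocks are unitary at $12,13,14,23$ and zero at $24,34$. With $y=(2,1,1,1)$ and $K$ of the usual pattern with diagonal $(1,0,0,0)$ we get $Ky=(5,3,3,2)\le\frac{10}3y$. So $N\le\frac{10}3$.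

**Step 7: the quadratic form of $\varepsilon\otimes Y$.** We choose coordinates in which $N$ is tridiagonal. With $\chi=\varepsilon$ the diagonal blocks of $N$ are $-1$, $1-\tau$, $1-\tau$, $1-(34)+(24)$, and $N_{12}=1$, $N_{13}=-1$, $N_{14}=1$, $N_{32}=\rho$. Hence for $a,b,c,d\in E$ in $V_1,V_2,V_3,V_4$,
$$\langle v,Nv\rangle=-|a|^2+\langle b,(1-\tau)b\rangle+\langle c,(1-\tau)c\rangle+\langle d,(1+(24)-(34))d\rangle+2\langle a,b\rangle-2\langle a,c\rangle+2\langle a,d\rangle+2\langle c,\rho b\rangle .$$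
Take the orthonormal basis $e_-=\frac{1}{\sqrt2}(1,-1,0)$, $e_+=\frac1{\sqrt6}(1,1,-2)$ of $E$, in the coordinates $(x_2,x_3,x_4)$. Then $\tau e_\pm=\pm e_\pm$. Writing $\epsilon_q$ for the unit vector of the coordinate $x_q$,
$$((24)-(34))e_-=\tfrac1{\sqrt2}\big((\epsilon_4-\epsilon_3)-(\epsilon_2-\epsilon_4)\big)=\tfrac1{\sqrt2}(-1,-1,2)=-\sqrt3\,e_+ .$$
The symmetric operator $(24)-(34)$ anticommutes with $\tau$, because $\tau(24)\tau=(34)$. So its matrix in the basis $e_\pm$ has zero diagonal and off-diagonal entry $-\sqrt3$. Also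
$$\rho e_+=\tfrac1{\sqrt6}(\epsilon_4+\epsilon_2-2\epsilon_3)=-\tfrac12e_++\tfrac{\sqrt3}2e_-,\qquad \rho e_-=\tfrac1{\sqrt2}(\epsilon_4-\epsilon_2)=-\tfrac12e_--\tfrac{\sqrt3}2e_+ ,$$
so $\rho=-\frac12+\frac{\sqrt3}2J$ with $Je_+=e_-$, $Je_-=-e_+$, and $J$ is antisymmetric.

The vectors $b$ and $c$ are coupled by $\rho$, and $a$ meets them only through $b-c$. So put $u=(b-c)/\sqrt2$, $w=(b+c)/\sqrt2$, an orthogonal change of coordinates. Then
$$\langle b,(1-\tau)b\rangle+\langle c,(1-\tau)c\rangle=\langle u,(1-\tau)u\rangle+\langle w,(1-\tau)w\rangle=2u_-^2+2w_-^2,$$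
$$2\langle a,b\rangle-2\langle a,c\rangle=2\sqrt2\,\langle a,u\rangle,$$
$$2\langle c,\rho b\rangle=\langle w-u,\rho(w+u)\rangle=-\tfrac12|w|^2+\tfrac12|u|^2+\langle w,\rho u\rangle-\langle u,\rho w\rangle .$$
In the last two terms the parts from $-\frac12$ cancel, and antisymmetry of $J$ leaves $\sqrt3\,\langle w,Ju\rangle=\sqrt3\,(w_-u_+-w_+u_-)$. Collecting everything,
$$\begin{aligned}\langle v,Nv\rangle={}&\tfrac32w_-^2+\tfrac12u_+^2-a_+^2+d_+^2+d_-^2-a_-^2+\tfrac52u_-^2-\tfrac12w_+^2\\&+\sqrt3\,w_-u_++2\sqrt2\,u_+a_++2a_+d_+-2\sqrt3\,d_+d_-+2d_-a_-+2\sqrt2\,a_-u_--\sqrt3\,u_-w_+ .\end{aligned}$$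
In the order $w_-,u_+,a_+,d_+,d_-,a_-,u_-,w_+$ the matrix is tridiagonal, with diagonal $\frac32,\frac12,-1,1,1,-1,\frac52,-\frac12$ and off-diagonal moduli $\frac{\sqrt3}2,\sqrt2,1,\sqrt3,1,\sqrt2,\frac{\sqrt3}2$.

**Step 8: $\frac{10}3-N$ is positive definite on $\varepsilon\otimes Y$.** We complete squares from both ends towards the middle. If a form begins with $\alpha z_1^2+2\beta z_1z_2+\alpha'z_2^2$ with $\alpha>0$ and $z_1$ occurs nowhere else, then splitting off $\alpha(z_1+\frac\beta\alpha z_2)^2$ replaces $\alpha'$ by $\alpha'-\beta^2/\alpha$. The diagonal of $\frac{10}3-N$ is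
$$\tfrac{11}6,\ \tfrac{17}6,\ \tfrac{13}3,\ \tfrac73,\ \tfrac73,\ \tfrac{13}3,\ \tfrac56,\ \tfrac{23}6,$$
and the squares of the off-diagonal entries are $\frac34,2,1,3,1,2,\frac34$. From the left the successive pivots are
$$\tfrac{11}6,\qquad\tfrac{17}6-\tfrac9{22}=\tfrac{80}{33},\qquad\tfrac{13}3-\tfrac{33}{40}=\tfrac{421}{120},\qquad\tfrac73-\tfrac{120}{421}=\tfrac{2587}{1263},$$
and from the right
$$\tfrac{23}6,\qquad\tfrac56-\tfrac9{46}=\tfrac{44}{69},\qquad\tfrac{13}3-\tfrac{69}{22}=\tfrac{79}{66},\qquad\tfrac73-\tfrac{66}{79}=\tfrac{355}{237}.$$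
All are positive. What remains is the $2\times2$ form in $d_+,d_-$ with diagonal $\frac{2587}{1263},\frac{355}{237}$ and off-diagonal modulus $\sqrt3$. Since
$$\frac{2587}{1263}\cdot\frac{355}{237}=\frac{918385}{299331}>3$$
(because $3\cdot299331=897993$), it is positive definite. Hence $N<\frac{10}3$.

All twenty irreducible representations are covered, the largest eigenvalue of the $N_\rho$ is $t_4$, and $\lambda_4=-t_4$. $\square$

## 8. Integers below $\lambda_n$

**Theorem 4.** For $n\ge4$, $\lambda_n\ge-\frac{t_4}4n>-\frac{67}{80}n$. Hence $-(n-j)\notin\mathrm{sp}(\mathbb{BP}_n)$ whenever $j\ge1$ and $n\ge\max(4,\frac{80j}{13})$. In particular $-(n-1)\notin\mathrm{sp}(\mathbb{BP}_n)$ for all $n\ge7$. So for every fixed $j$, even the weaker statement $[\overline{(n-j)},n]\subset\mathrm{sp}(\mathbb{BP}_n)$ fails for all large $n$. Moreover, for each $n\ge4$ at least $\lceil(1-\frac{t_4}4)n\rceil-1$ integers of $[\overline{(n-1)},n]$ are missing from the spectrum.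

*Proof.* Theorem 2 with $m=4$ and Theorem 3 give $\lambda_n\ge\frac n4\lambda_4=-\frac{t_4}4n$, and $\frac{t_4}4<\frac{67}{80}$. If $n\ge\frac{80j}{13}$, then $j\le\frac{13}{80}n$, so $-(n-j)\le-\frac{67}{80}n<\lambda_n$ and $-(n-j)$ is not an eigenvalue. For $j=1$ the condition is $n\ge\frac{80}{13}=6.15\ldots$, which covers all $n\ge7$. For fixed $j\ge1$ and large $n$ the integer $-(n-j)$ itself is thus missing. Finally, for every integer $j$ with $1\le j<(1-\frac{t_4}4)n$ we have $-(n-j)<-\frac{t_4}4n\le\lambda_n$, so $-(n-j)$ is missing. There are $\lceil(1-\frac{t_4}4)n\rceil-1$ such $j$, and $1-\frac{t_4}4>\frac{13}{80}$, so their number grows linearly. $\square$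

For $n=6$ the bound says nothing about $-5$: since $t_4>\frac{10}3$, we have $-\frac{t_4}4\cdot6<-5$.

## 9. A cosine vector and the limit of $\lambda_n/n$

How far can such bounds go? The representation $U\otimes\varepsilon$, which produced $t_4$, also shows that $\lambda_n/n$ stays away from $0$.

**Theorem 5.** $\displaystyle\lambda_n\le-\frac1{2\sin(\pi/(4n+2))}<-\frac{2n}\pi$. Hence $L=\lim\lambda_n/n=\sup_n\lambda_n/n$ exists and $-0.8375<L\le-\frac2\pi$.

**Step 1: the matrix.** In $U\otimes\varepsilon$ we have $\varepsilon_i=(-1)^i$. In (2), $\sum_{i<p}(-1)^i$ is $-1$ for even $p$ and $0$ for odd $p$, and $\varepsilon_{2p-1}=-1$. So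
$$N_{pp}=[p\text{ even}]+[2p\le n+1],\qquad N_{pq}=(-1)^{p+q}[p+q\le n+1]\quad(p\ne q).$$
Conjugation by $\mathrm{diag}((-1)^p)$ turns $N$ into
$$H+\mathrm{diag}(0,1,0,1,\dots),\qquad H_{pq}=[p+q\le n+1]. \tag{7}$$

**Step 2: an eigenvector of $H$.** Let $\theta=\frac\pi{2n+1}$ and $y_p=\cos((p-\frac12)\theta)$. From $2\sin\frac\theta2\cos((q-\frac12)\theta)=\sin(q\theta)-\sin((q-1)\theta)$ the following sum telescopes:
$$(Hy)_p=\sum_{q=1}^{n+1-p}\cos((q-\tfrac12)\theta)=\frac{\sin((n+1-p)\theta)}{2\sin(\theta/2)}=\frac{y_p}{2\sin(\theta/2)} .$$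
The last equality holds because $(n+1-p)\theta=(n+\frac12)\theta-(p-\frac12)\theta=\frac\pi2-(p-\frac12)\theta$.

**Step 3: the bounds.** The diagonal matrix in (7) is positive semidefinite, so the quotient $\langle y,\cdot\,y\rangle/\|y\|^2$ for the matrix (7) is at least $\frac1{2\sin(\theta/2)}$. Therefore, using $\sin x<x$ for $x>0$,
$$-\lambda_n\ge\frac1{2\sin(\pi/(4n+2))}>\frac{2n+1}\pi>\frac{2n}\pi .$$
By Theorem 2 the sequence $\lambda_n/n$ is nondecreasing, and it is bounded above by $-\frac2\pi$. So it converges to its supremum $L\le-\frac2\pi$, and $L\ge\frac{\lambda_4}4=-\frac{t_4}4>-\frac{67}{80}=-0.8375$. $\square$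

## 10. The value $-(n-1)$ for $n=3,4,5$

**Proposition 6.** $-(n-1)\in\mathrm{sp}(\mathbb{BP}_n)$ for $n=3,4,5$, and the conjectured inclusion is true for $n=4$.

*Proof.* For $n=3$, $-2$ is an eigenvalue by Theorem 1.

For $n=4$, Step 3 of Section 7 gives the eigenvalues $-3,-2,-1,2$. The values $0,1,3,4$ are supplied by the quoted result of Blanco and Buehrle. They can also be seen in $U$ (the case $\chi=1$), where
$$M=\begin{pmatrix}1&1&1&1\\1&2&1&0\\1&1&2&0\\1&0&0&3\end{pmatrix}$$
has the eigenvectors $(3,-1,-1,-1)$, $(0,1,-1,0)$, $(0,1,1,-2)$, $(1,1,1,1)$ with eigenvalues $0,1,3,4$. So $[\overline3,4]\subset\mathrm{sp}(\mathbb{BP}_4)$.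

For $n=5$ the matrix (7) satisfies
$$\begin{pmatrix}1&1&1&1&1\\1&2&1&1&0\\1&1&1&0&0\\1&1&0&1&0\\1&0&0&0&0\end{pmatrix}\begin{pmatrix}4\\5\\3\\3\\1\end{pmatrix}=\begin{pmatrix}16\\20\\12\\12\\4\end{pmatrix}=4\begin{pmatrix}4\\5\\3\\3\\1\end{pmatrix}.$$
So $4$ is an eigenvalue of $N$ in $U\otimes\varepsilon$, and $-4\in\mathrm{sp}(\mathbb{BP}_5)$. $\square$

At the negative end this leaves only $n=6$ between the cases $n\le5$, where $-(n-1)$ is an eigenvalue, and the cases $n\ge7$, where it is not. The arguments given here do not decide whether $-5\in\mathrm{sp}(\mathbb{BP}_6)$, nor whether the full inclusion holds for $n=5$ or $n=6$.
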